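\title{Two-dimensional moduli spaces of quiver representations}

\begin{abstract}
Let $Q$ be a finite quiver without oriented cycles, over an algebraically closed field of characteristic zero. We prove that every two-dimensional GIT quotient of a representation space of $Q$, for any dimension vector and any weight, is $\mathbb P^1\times\mathbb P^1$ or the blow-up of $\mathbb P^2$ at $n\le 4$ distinct points, no three collinear, as conjectured by Fei. All six surfaces occur for five vectors in a plane. Local quivers show that two-dimensional quotients are smooth, and this forces them to be del Pezzo surfaces. The bound $n\le4$ comes from a statement about curves: if $q(\delta)=0$ and $\delta$ has a stable representation, then at most three points of the moduli space $\mathbb P^1$ are not stable.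
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic zero and let $Q$ be a finite quiver without oriented cycles, with vertex set $Q_0$ and arrows $a\colon ta\to ha$. For a dimension vector $\alpha\in\mathbb N^{Q_0}$, the group $G_\alpha=\prod_{v}\operatorname{GL}_{\alpha_v}(k)$ acts on the affine space
\[
R_\alpha=\bigoplus_{a}\operatorname{Hom}(k^{\alpha_{ta}},k^{\alpha_{ha}}),\qquad (g\cdot V)_a=g_{ha}V_ag_{ta}^{-1},
\]
and its orbits are the isomorphism classes of representations of $Q$ of dimension $\alpha$. Invariant polynomials do not see these orbits. Number the vertices by integers $n_v$ with $n_{ha}>n_{ta}$ for all arrows; then $g_v=t^{n_v}$ contracts $R_\alpha$ to the origin as $t\to0$, so every invariant is constant. One therefore uses semi-invariants. A \emph{weight} $\sigma\in\mathbb Z^{Q_0}$ defines the character $\chi_\sigma(g)=\prod_v\det(g_v)^{\sigma_v}$, and $\operatorname{SI}_{\sigma}$ denotes the space of polynomials $f$ on $R_\alpha$ with $f(g^{-1}\cdot V)=\chi_\sigma(g)f(V)$. King's moduli space is the GIT quotient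
\[
M^\sigma_\alpha=M^\sigma_\alpha(Q)=\operatorname{Proj}\bigoplus_{n\ge0}\operatorname{SI}_{n\sigma}.
\]
It is a projective variety because the degree zero part is $k$. When nonempty it is also normal and unirational. Which varieties arise in this way?

A one-dimensional $M^\sigma_\alpha$ is a normal projective unirational curve, hence $\mathbb P^1$. Dimension two is the first case where the answer is not forced by these general properties, which leave room for every rational surface and for many singular ones. The first examples are very special. For two vertices joined by three arrows $1\to2$, with $\alpha=(1,1)$ and $\sigma=(1,-1)$, the space $\operatorname{SI}_{n\sigma}$ consists of the forms of degree $n$ in the three coordinates, and $M^\sigma_\alpha=\mathbb P^2$. For $1\rightrightarrows2\rightrightarrows3$ with $\alpha=(1,1,1)$ and $\sigma=(1,0,-1)$ it consists of the forms of bidegree $(n,n)$, and $M^\sigma_\alpha=\mathbb P^1\times\mathbb P^1$. In \cite{Fei}, for a particular quiver and dimension vector, the quotients that occur are $\mathbb P^1\times\mathbb P^1$ and the blow-ups of $\mathbb P^2$ at $n\le4$ general points, and it is conjectured that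 these are all two-dimensional quotients $M^\sigma_\alpha(Q)$, over all $Q$, $\alpha$ and $\sigma$. Here \emph{general} means that the points are distinct and no three are collinear, $n=0$ gives $\mathbb P^2$, and $\sigma$ may admit semistable representations that are not stable. Since $\operatorname{PGL}_3$ acts transitively on ordered general $n$-tuples for $n\le 4$, the list consists of six surfaces; we write $\operatorname{Bl}_n\mathbb P^2$ for the blow-ups. We prove the conjecture.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] If $\dim M^\sigma_\alpha(Q)=2$, then $M^\sigma_\alpha(Q)$ is a smooth del Pezzo surface of degree at least $5$. That is, it is $\mathbb P^1\times\mathbb P^1$ or the blow-up of $\mathbb P^2$ at $n\le4$ distinct points, no three collinear.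
\item[(b)] All six surfaces occur, already for the $5$-subspace quiver (five sources, each with one arrow to a common sink) with $\alpha=(2;1,1,1,1,1)$.
\end{enumerate}
\end{theorem}

The number $4$ is explained by a statement about curves. Let $q(\beta)=\sum_v\beta_v^2-\sum_a\beta_{ta}\beta_{ha}$ be the quadratic form of $Q$. Stability is recalled in Section~\ref{sec:prelim}; the points of $M^\sigma_\delta$ are direct sums of $\sigma$-stable representations, and a point is stable if it has one summand.

\begin{theorem}\label{thm:three}
If $q(\delta)=0$ and $\delta$ has a $\sigma$-stable representation, then $M^\sigma_\delta\cong\mathbb P^1$, and at most $3$ of its points are not $\sigma$-stable. The bound $3$ is sharp.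
\end{theorem}

The two bounds are linked by projection from a point. On the blow-up of $\mathbb P^2$ at $n$ general points, the lines through the first point define a fibration over $\mathbb P^1$ with $n-1$ reducible fibers. We will see that such a fibration is again a map of quiver moduli spaces, and that its fibers can be reducible only over nonstable points of a curve as in Theorem~\ref{thm:three}. Thus $n-1\le3$.

The proof runs as follows. Section~\ref{sec:example} shows the mechanism on four and five vectors in the plane. Section~\ref{sec:reduction} reduces to dimension vectors with a stable representation. Section~\ref{sec:local} uses Luna's slice theorem to show that every two-dimensional $M^\sigma_\alpha$ is smooth. Section~\ref{sec:delpezzo} passes to a generic weight $\theta$ and shows that every contraction of $X=M^\theta_\alpha$ is again a quiver moduli space; since these are smooth, only $(-1)$-curves can be contracted, and $X$ is del Pezzo. Section~\ref{sec:special} proves Theorem~\ref{thm:three} with exceptional sequences, Section~\ref{sec:bound} deduces Theorem~\ref{thm:main}(a), and Section~\ref{sec:six} proves Theorem~\ref{thm:main}(b).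

\section{Stability and King's moduli spaces}\label{sec:prelim}

\subsection{The Euler form}
For $\beta,\gamma\in\mathbb Z^{Q_0}$ put
\[
\langle\beta,\gamma\rangle=\sum_v\beta_v\gamma_v-\sum_a\beta_{ta}\gamma_{ha},\qquad q(\beta)=\langle\beta,\beta\rangle,\qquad\sigma(\beta)=\sum_v\sigma_v\beta_v .
\]
For representations $V,W$ there is the standard exact sequence
\begin{equation}\label{eq:std}
0\to\operatorname{Hom}(V,W)\to\bigoplus_v\operatorname{Hom}(V_v,W_v)\xrightarrow{\ d_{V,W}\ }\bigoplus_a\operatorname{Hom}(V_{ta},W_{ha})\to\operatorname{Ext}^1(V,W)\to0,
\end{equation}
with $d_{V,W}(f)=(f_{ha}V_a-W_af_{ta})_a$. We use three consequences. First, $\langle\dim V,\dim W\rangle=\dim\operatorname{Hom}(V,W)-\dim\operatorname{Ext}^1(V,W)$. Second, a surjection $W\to W'$ induces a surjection $\operatorname{Ext}^1(V,W)\to\operatorname{Ext}^1(V,W')$, because it does so on the third term. Third, for $V\in R_\alpha$ the map $d_{V,V}$ is the differential at $1$ of $g\mapsto g\cdot V$; its image is the tangent space to the orbit, and $\operatorname{Ext}^1(V,V)$ is the normal space.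

\subsection{King's theorem}
The scalars $k^*\subset G_\alpha$ act trivially on $R_\alpha$, and $\chi_\sigma(t)=t^{\sigma(\alpha)}$. So if $\sigma(\alpha)\ne0$, then $\operatorname{SI}_{n\sigma}=0$ for $n>0$ and $M^\sigma_\alpha$ is empty. From now on $\sigma(\alpha)=0$, and we put $PG_\alpha=G_\alpha/k^*$. We drop the index $\alpha$ from $R$, $G$, $PG$ when it is fixed.

A representation $V$ with $\sigma(\dim V)=0$ is \emph{$\sigma$-semistable} if $\sigma(\dim V')\le0$ for all subrepresentations $V'$, and \emph{$\sigma$-stable} if $V\neq0$ and $\sigma(\dim V')<0$ for all $0\ne V'\subsetneq V$. A direct sum of $\sigma$-stable representations is \emph{$\sigma$-polystable}. A dimension vector is called \emph{$\sigma$-stable} if it has a $\sigma$-stable representation. For a reductive group $\Gamma$ acting on an affine variety $Y$ we write $Y/\!/\Gamma=\operatorname{Spec}k[Y]^\Gamma$. We use the following facts; (K2) and (K3) are King's description of the GIT quotient.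

\begin{enumerate}
\item[(K1)] The $\sigma$-semistable representations form a full abelian subcategory $\mathcal C_\sigma$ of finite length, whose simple objects are the $\sigma$-stable representations. For $V\in\mathcal C_\sigma$ let $\operatorname{gr}V$ be the direct sum of its composition factors. A stable representation has $\operatorname{End}=k$. Nonisomorphic stable representations $E,E'$ have $\operatorname{Hom}(E,E')=0$, hence $\langle\dim E,\dim E'\rangle\le0$.
\item[(K2)] A point $V\in R$ is $\sigma$-semistable if and only if $f(V)\ne0$ for some $f\in\operatorname{SI}_{n\sigma}$ with $n>0$. The map $R^{\sigma\text{-ss}}\to M^\sigma_\alpha$ from the open set of semistable points is a good quotient: for $h\in\operatorname{SI}_{b\sigma}$, $b>0$, the affine open set $R_h=\{h\ne0\}$ is the preimage of an affine open subset of $M^\sigma_\alpha$, and this subset is $R_h/\!/G$. The closed orbits in $R^{\sigma\text{-ss}}$ are those of the polystable representations. Each fiber contains exactly one of them, and $V$ lies in the fiber of $\operatorname{gr}V$. So the points of $M^\sigma_\alpha$ are the isomorphism classes of polystable representations of dimension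 $\alpha$.
\item[(K3)] The stable points form an open set $R^{\sigma\text{-s}}$. The fiber through a stable point is its orbit, $PG$ acts freely on $R^{\sigma\text{-s}}$, and $R^{\sigma\text{-s}}$ is a principal $PG$-bundle over the open subset $R^{\sigma\text{-s}}/PG$ of $M^\sigma_\alpha$.
\item[(K4)] If nonempty, $M^\sigma_\alpha$ is irreducible, normal, projective and unirational, being a good quotient of an open subset of affine space. If $\gamma$ is $\sigma$-stable, then $\dim M^\sigma_\gamma=\dim R_\gamma-\dim PG_\gamma=1-q(\gamma)$.
\end{enumerate}

A good quotient is universal among invariant morphisms. In particular an inclusion $R^{\tau\text{-ss}}\subset R^{\sigma\text{-ss}}$ induces a morphism $M^\tau_\alpha\to M^\sigma_\alpha$. To remove strictly semistable points, we will twice move $\sigma$ slightly.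

\begin{lemma}\label{lem:perturb}
Let $\gamma\neq0$ and $\sigma(\gamma)=0$. There is a weight $\sigma^+$ with $\sigma^+(\gamma)=0$ such that
\[
R_\gamma^{\sigma\text{-s}}\subset R_\gamma^{\sigma^+\text{-s}}\subset R_\gamma^{\sigma^+\text{-ss}}\subset R_\gamma^{\sigma\text{-ss}},
\]
and such that every $\beta$ with $0\le\beta\le\gamma$ and $\sigma^+(\beta)=0$ satisfies $\sigma(\beta)=0$ and $\beta\in\mathbb Q\gamma$. If $\gamma$ is $\sigma$-stable, then $M^{\sigma^+}_\gamma\to M^\sigma_\gamma$ is birational.
\end{lemma}

\begin{proof}
The weights vanishing on $\gamma$ form a lattice $\gamma^\perp$. If $\beta\notin\mathbb Q\gamma$, those that also vanish on $\beta$ form a sublattice of smaller rank. A lattice is not a finite union of such sublattices, so there is $\eta\in\gamma^\perp$ with $\eta(\beta)\ne0$ for all $0\le\beta\le\gamma$ with $\beta\notin\mathbb Q\gamma$. Let $\sigma^+=N\sigma+\eta$ with $N>\max_{0\le\beta\le\gamma}|\eta(\beta)|$. If $\sigma(\beta)\ne0$, then $\sigma^+(\beta)$ is nonzero of the same sign; this gives the inclusions. If $\sigma^+(\beta)=0$, then $\sigma(\beta)=0$, hence $\eta(\beta)=0$ and $\beta\in\mathbb Q\gamma$. Finally, both moduli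 spaces contain the open set $R_\gamma^{\sigma\text{-s}}/PG_\gamma$, and the map is the identity on it.
\end{proof}

\section{Four and five vectors in the plane}\label{sec:example}

The $m$-subspace quiver has a sink $0$, sources $1,\dots,m$, and one arrow from each source to the sink. For $I\subset\{1,\dots,m\}$ let $(a;I)$ be the dimension vector with $a$ at the sink, $1$ at the sources in $I$ and $0$ elsewhere. Then
\begin{equation}\label{eq:subspace}
\langle(a;I),(b;J)\rangle=ab+|I\cap J|-|I|\,b .
\end{equation}
A representation of dimension $(2;1,\dots,1)$ is a tuple of vectors $v_1,\dots,v_m\in k^2$. Its subrepresentations are the pairs $(W;I)$ with $W\subset k^2$ a subspace and $v_i\in W$ for $i\in I$.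

\begin{example}[four vectors]\label{ex:four}
Let $m=4$, $\delta=(2;1,1,1,1)$ and $\sigma=(-2;1,1,1,1)$. Then $q(\delta)=4+4-8=0$ and $\sigma(a;I)=|I|-2a$. Testing $a=0,1,2$, we find that a tuple is semistable if and only if all $v_i$ are nonzero and no three are parallel, and stable if and only if moreover no two are parallel. A polystable point that is not stable is a sum of stable representations of smaller dimensions $(a;I)$ with $|I|=2a$, so it has the form $E_I\oplus E_{I^c}$ with $\dim E_I=(1;I)$ and $|I|=2$. For each such $I$ there is one semistable representation $E_I$, the one with both vectors nonzero, and it is stable. So the curve $M^\sigma_\delta$ has exactly three nonstable points, one for each partition of $\{1,2,3,4\}$ into two pairs. The semistable tuples over the point $E_{\{1,2\}}\oplus E_{\{3,4\}}$ are those with $v_1\parallel v_2$ or $v_3\parallel v_4$.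
\end{example}

\begin{example}[five vectors]\label{ex:five}
Let $m=5$, $\alpha=(2;1,1,1,1,1)$ and $\theta=(-5;2,2,2,2,2)$. Then $q(\alpha)=4+5-10=-1$ and $\theta(a;I)=2|I|-5a$. A tuple is semistable if and only if all $v_i$ are nonzero and no three are parallel. It is then stable: subrepresentations $(0;I)$ with $I\neq\emptyset$ do not occur, $\theta(1;I)$ is odd, and $\theta(2;I)<0$ for $|I|<5$. Let $U$ be the set of these tuples. The surface $X=M^\theta_\alpha=U/PG$ parametrizes five ordered points of $\mathbb P^1$, no three equal, up to $\operatorname{PGL}_2$.

Now let $\sigma_0=(-2;1,1,1,1,0)$. A tuple is $\sigma_0$-semistable if and only if $(v_1,\dots,v_4)$ is semistable in the sense of Example~\ref{ex:four}, so $U\subset R^{\sigma_0\text{-ss}}$. The first four vectors form a subrepresentation $V$ of dimension $\delta=(2;\{1,2,3,4\})$ with $\sigma_0(\delta)=0$, and the quotient is the simple representation $S$ at the source $5$. Hence the points of $M^{\sigma_0}_\alpha$ are the $V\oplus S$ with $V$ on the curve of Example~\ref{ex:four}, and the induced map $\pi\colon X\to M^{\sigma_0}_\alpha$ forgets the fifth point.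

Over a stable $V$ the first four points are distinct and have trivial stabilizer in $\operatorname{PGL}_2$, and the fifth point is arbitrary: the fiber is $\mathbb P^1$. Over $E_{\{1,2\}}\oplus E_{\{3,4\}}\oplus S$ the fiber is the union of the loci $v_1\parallel v_2$ and $v_3\parallel v_4$. On the first locus, move the double point to $\infty$. The other three points lie in $\mathbb A^1$, are not all equal, and are taken up to $y\mapsto ay+b$; modulo translations they form $k^2\setminus0$, so the locus is a $\mathbb P^1$. The same holds for the second locus, and the two meet in one point. So $\pi$ has exactly three reducible fibers, over the three nonstable points of Example~\ref{ex:four}.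
\end{example}

This is the picture of $\operatorname{Bl}_4\mathbb P^2$ projected from one of its four points, and Section~\ref{sec:six} confirms that $X\cong\operatorname{Bl}_4\mathbb P^2$. A blow-up at five points would need a fourth reducible fiber. The general proof establishes the two facts seen here: the fiber can only change over a nonstable $V$, and there are never more than three of those.

\section{Reduction to stable dimension vectors}\label{sec:reduction}

The formula $\dim M^\sigma_\alpha=1-q(\alpha)$ needs a stable representation. For two arrows $A,B\colon1\to2$, $\alpha=(2,2)$ and $\sigma=(1,-1)$ there is none: $\det(sA+tB)$ has a nontrivial zero, so some $v\neq0$ has $Av$, $Bv$ linearly dependent, and $v$ generates a subrepresentation with $\sigma\ge0$. The polystable points are then unordered pairs of points of $M^\sigma_{(1,1)}=\mathbb P^1$, which form a surface although $q(\alpha)=0$. The next proposition shows that nothing worse happens.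

\begin{proposition}\label{prop:reduction}
Let $d=\dim M^\sigma_\alpha$.
\begin{enumerate}
\item[(a)] If $d=1$, then $M^\sigma_\alpha\cong\mathbb P^1$. There are a $\sigma$-stable $\delta$ with $q(\delta)=0$ and a representation $E=\bigoplus S_i^{m_i}$, with pairwise nonisomorphic $\sigma$-stable $S_i$ and $q(\dim S_i)=1$, such that $V\mapsto V\oplus E$ is an isomorphism $M^\sigma_\delta\to M^\sigma_\alpha$.
\item[(b)] If $d=2$, then $M^\sigma_\alpha$ is $\mathbb P^1\times\mathbb P^1$, or $\mathbb P^2$, or isomorphic to $M^\sigma_\gamma$ for a $\sigma$-stable $\gamma$ with $q(\gamma)=-1$.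
\end{enumerate}
\end{proposition}

\begin{proof}
A normal projective unirational curve is $\mathbb P^1$ by L\"uroth's theorem. So all one-dimensional moduli spaces are $\mathbb P^1$.

For each decomposition $\alpha=\gamma_1+\dots+\gamma_l$ into $\sigma$-stable dimension vectors, direct sum induces a morphism $\prod_iM^\sigma_{\gamma_i}\to M^\sigma_\alpha$. It is proper because the source is projective. It has finite fibers because, by Krull--Schmidt, the summands of a polystable representation can be distributed among the $\gamma_i$ in finitely many ways. So it is finite. The finitely many closed images cover the irreducible variety $M^\sigma_\alpha$, so one of these maps is onto, and for it $\sum_i(1-q(\gamma_i))=d$ with all terms nonnegative. If $q(\gamma_i)=1$, then $M^\sigma_{\gamma_i}$ is a point, given by one stable representation. Let $E$ be the direct sum of these. The remaining $\gamma_i$ are: one vector $\delta$ with $q=0$ if $d=1$; one vector $\gamma$ with $q=-1$, or two vectors $\gamma_1,\gamma_2$ with $q=0$, if $d=2$.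

In each case we use that, in characteristic zero, a finite surjective morphism of varieties whose general fiber is one point is birational, and that a finite birational morphism onto a normal variety is an isomorphism. With one remaining vector, $V\mapsto V\oplus E$ is injective by Krull--Schmidt, hence an isomorphism. With two, consider $(V_1,V_2)\mapsto V_1\oplus V_2\oplus E$ on $M^\sigma_{\gamma_1}\times M^\sigma_{\gamma_2}=\mathbb P^1\times\mathbb P^1$. The pairs in which some $V_i$ is not stable form a proper closed subset, whose image is a proper closed subset of the surface $M^\sigma_\alpha$. Over a point outside this image all preimages are pairs of stable representations, and Krull--Schmidt determines the unordered pair $\{V_1,V_2\}$. If $\gamma_1\ne\gamma_2$, the dimension vectors fix the order, and $M^\sigma_\alpha\cong\mathbb P^1\times\mathbb P^1$. If $\gamma_1=\gamma_2$, the map factors through a finite map from the symmetric square with general fiber one point, and $M^\sigma_\alpha\cong\operatorname{Sym}^2\mathbb P^1=\mathbb P^2$.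
\end{proof}

\section{Local quivers and smoothness}\label{sec:local}

\subsection{The local quiver}
At a stable point $M^\sigma_\alpha$ is smooth by (K3). To understand the other points, let $W\in R^{\sigma\text{-ss}}$ be polystable, $W=\bigoplus_ik^{m_i}\otimes E_i$ with pairwise nonisomorphic stable $E_i$ of dimensions $e_i$ and $m_i>0$, and let $p\in M^\sigma_\alpha$ be its image. The stabilizer of $W$ is $H=\operatorname{Aut}W=\prod_i\operatorname{GL}_{m_i}$, and the normal space to the orbit is
\[
N=\operatorname{Ext}^1(W,W)=\bigoplus_{i,j}\operatorname{Hom}(k^{m_i},k^{m_j})\otimes\operatorname{Ext}^1(E_i,E_j).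
\]
As an $H$-module, $N$ is the space of representations of dimension $m=(m_i)$ of the \emph{local quiver} $Q_W$, which has a vertex for each $i$ and
\begin{equation}\label{eq:arrows}
\dim\operatorname{Ext}^1(E_i,E_j)=\delta_{ij}-\langle e_i,e_j\rangle
\end{equation}
arrows $i\to j$, where $\delta_{ij}$ is the Kronecker symbol. This quiver may have loops and oriented cycles. Its quadratic form, defined by the same formula as for $Q$, satisfies $q_{Q_W}(m)=\sum_{i,j}m_im_j\langle e_i,e_j\rangle=q(\alpha)$.

For an $H$-variety $Z$ let $G\times^HZ$ be the quotient of $G\times Z$ by $h\cdot(g,z)=(gh^{-1},hz)$. Let $\operatorname{Null}(N)$ be the fiber of $N\to N/\!/H$ over the image of $0$.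

\begin{proposition}\label{prop:luna}
\begin{enumerate}
\item[(a)] The completed local rings of $M^\sigma_\alpha$ at $p$ and of $N/\!/H$ at the image of $0$ are isomorphic.
\item[(b)] The fiber of $R^{\sigma\text{-ss}}\to M^\sigma_\alpha$ over $p$ is $G$-isomorphic to $G\times^H\operatorname{Null}(N)$.
\item[(c)] If $\alpha$ is $\sigma$-stable, then $Q_W$ has a simple representation of dimension $m$.
\end{enumerate}
\end{proposition}

\begin{proof}
Choose $h\in\operatorname{SI}_{b\sigma}$, $b>0$, with $h(W)\ne0$. By (K2), $R_h/\!/G$ is an open neighborhood of $p$, and the orbit of $W$ is closed in the smooth affine variety $R_h$. Luna's slice theorem gives an $H$-stable locally closed affine subvariety $\Sigma\ni W$ of $R_h$ and an $H$-equivariant morphism $\Sigma\to N$ sending $W$ to $0$ such that the maps $R_h/\!/G\leftarrow \Sigma/\!/H\to N/\!/H$ are \'etale and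
\[
G\times^H\Sigma\cong R_h\times_{R_h/\!/G}\Sigma/\!/H,\qquad \Sigma\cong N\times_{N/\!/H}\Sigma/\!/H .
\]
Part (a) follows from the \'etale maps. The two isomorphisms say that for $y\in \Sigma/\!/H$ the fiber of $R_h$ over the image of $y$ is $G\times^H\Sigma_y$, and that $\Sigma_y$ is $H$-isomorphic to the fiber of $N$ over the image of $y$. Taking for $y$ the image of $W$ gives (b). For (c), the image of $G\times^H\Sigma$ in $R_h$ is open and nonempty, so it meets the dense set of stable points. The fiber through a stable point is one $G$-orbit with stabilizer $k^*$. So some fiber of $N\to N/\!/H$ is one $H$-orbit with stabilizer $k^*$: there is a representation $T$ of $Q_W$ of dimension $m$ with closed orbit and $\operatorname{Aut}T=k^*$. If $0\neq T'\subsetneq T$ were a subrepresentation, then $T'\oplus T/T'$ would lie in the closure of the orbit of $T$, hence in the orbit, and $\operatorname{Aut}T$ would contain a torus of rank two.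
\end{proof}

Part (c) is a strong numerical constraint. For a finite quiver $\Gamma$, loops and cycles allowed, and a dimension vector $m$, put
\[
\mathrm{in}_i=\sum_{ha=i}m_{ta},\qquad\mathrm{out}_i=\sum_{ta=i}m_{ha},\qquad s_i=\mathrm{in}_i+\mathrm{out}_i-2m_i ,
\]
with loops counted in both sums. Each arrow contributes $m_{ta}m_{ha}$ twice to $\sum_i m_i(\mathrm{in}_i+\mathrm{out}_i)$, so
\begin{equation}\label{eq:excess}
\sum_im_is_i=-2q_\Gamma(m).
\end{equation}

\begin{lemma}\label{lem:ineq}
Let $\Gamma$ have at least two vertices and a simple representation $T$ of dimension $m$ with all $m_i>0$. Then there is an oriented path from any vertex to any other. At a vertex $i$ without loops, $\mathrm{in}_i\ge m_i$ and $\mathrm{out}_i\ge m_i$. At a vertex with a loop, $s_i\ge2$.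
\end{lemma}

\begin{proof}
The subrepresentation generated by $T_i$ is $T$, so every vertex is reached from $i$. Let $i$ have no loop. If $\mathrm{in}_i<m_i$, the sum of the images of the incoming maps at $i$, together with all $T_j$ for $j\ne i$, is a proper nonzero subrepresentation. If $\mathrm{out}_i<m_i$, so is the common kernel of the outgoing maps, placed at $i$. If $i$ has a loop, the loop contributes $m_i$ to both $\mathrm{in}_i$ and $\mathrm{out}_i$, and an arrow from and an arrow to another vertex contribute at least $1$ each.
\end{proof}

So all $s_i$ are nonnegative, and \eqref{eq:excess} leaves little room when $q=0$ or $q=-1$.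

\subsection{The case $q=0$}

\begin{lemma}\label{lem:cycle}
Let $\delta$ be $\sigma$-stable with $q(\delta)=0$. A nonstable point of $M^\sigma_\delta$ is $E_1\oplus\dots\oplus E_r$ with $r\ge2$ and pairwise nonisomorphic stable $E_i$, and its local quiver is an oriented cycle $1\to2\to\dots\to r\to1$ after renumbering. With $e_i=\dim E_i$, $i\in\mathbb Z/r$, we have $\operatorname{Ext}^1(E_i,E_i)=0$ and $\langle e_i,\delta\rangle=\langle\delta,e_i\rangle=0$. For $\emptyset\ne A\subsetneq\mathbb Z/r$ and $e_A=\sum_{i\in A}e_i$ we have $q(e_A)>0$.
\end{lemma}

\begin{proof}
Let $T$ be a simple representation of the local quiver as in Proposition~\ref{prop:luna}(c). If there is one vertex, with $l$ loops, then $m^2(1-l)=0$, so $l=1$; a simple $k[t]$-module has $m=1$, and the point is stable. So there are $r\ge2$ vertices. By \eqref{eq:excess} and Lemma~\ref{lem:ineq} all $s_i$ vanish, so there are no loops and $\mathrm{in}_i=\mathrm{out}_i=m_i$. An arrow $j\to i$ gives $m_j\le\mathrm{in}_i=m_i$. Since any two vertices are joined by paths in both directions, all $m_i$ equal some $c$, and $\mathrm{in}_i=\mathrm{out}_i=c$ means that one arrow enters and one leaves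 each vertex. The quiver is an oriented cycle. An eigenvector of the composite around the cycle generates a subrepresentation of dimension at most $1$ at each vertex; it equals $T$, so $c=1$. By \eqref{eq:arrows}, $\langle e_i,e_j\rangle$ is $\delta_{ij}$ minus the number of arrows $i\to j$. Summing over $j$ or over $i$ gives $1-1=0$, and $q(e_A)=|A|-\#\{i\in A:i+1\in A\}$ is positive because some $i\in A$ has $i+1\notin A$.
\end{proof}

In Example~\ref{ex:four}, formula \eqref{eq:subspace} gives $\langle(1;I),(1;I^c)\rangle=1-2=-1$, so the local quiver is a cycle of length two. With coordinates $x,y$ on the two arrows, the invariants are $k[xy]$. In the quotient, the two arrows have been replaced by their composite. This is the step that proves smoothness in general.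

\subsection{The case $q=-1$}

\begin{proposition}\label{prop:smooth}
Every two-dimensional $M^\sigma_\alpha$ is smooth.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:reduction}(b) we may assume that $\alpha$ is $\sigma$-stable with $q(\alpha)=-1$. By Proposition~\ref{prop:luna} it suffices to prove the following. Let $\Gamma$ be a finite quiver with a simple representation $T$ of dimension $m$, all $m_i>0$, and $q_\Gamma(m)=-1$. Then $\operatorname{Rep}_m(\Gamma)/\!/\operatorname{GL}_m\cong\mathbb A^2$, where $\operatorname{GL}_m=\prod_i \operatorname{GL}_{m_i}$. We use induction on the number of vertices.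

If there is one vertex, with $l$ loops, then $m^2(1-l)=-1$, so $m=1$, $l=2$, and $\operatorname{GL}_1$ acts trivially on $\mathbb A^2$. Suppose there are at least two vertices. If every loopless vertex had $\mathrm{in}_i>m_i$ and $\mathrm{out}_i>m_i$, then $s_i\ge2$ for all $i$ by Lemma~\ref{lem:ineq}, and \eqref{eq:excess} would give $2=\sum_i m_is_i\ge4$. So there is a loopless vertex $i$ with $\mathrm{in}_i=m_i$ or $\mathrm{out}_i=m_i$.

Let $A=\bigoplus_{ha=i}k^{m_{ta}}$ and $B=\bigoplus_{ta=i}k^{m_{ha}}$, of dimensions $\mathrm{in}_i$ and $\mathrm{out}_i$. The arrows at $i$ contribute the factor $\operatorname{Hom}(A,k^{m_i})\times\operatorname{Hom}(k^{m_i},B)$ to $\operatorname{Rep}_m(\Gamma)$, and $\operatorname{GL}_{m_i}$ acts only on this factor. By the first fundamental theorem for $\operatorname{GL}_{m_i}$, its invariants are generated by the entries of the composite in $\operatorname{Hom}(A,B)$. The image of composition is the set of maps of rank at most $m_i$. This is all of $\operatorname{Hom}(A,B)$, because $A$ or $B$ has dimension $m_i$, so there are no relations among the entries. Taking invariants first under $\operatorname{GL}_{m_i}$ and then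 under the other factors, we get
\[
\operatorname{Rep}_m(\Gamma)/\!/\operatorname{GL}_m\cong\operatorname{Rep}_{m'}(\Gamma')/\!/\operatorname{GL}_{m'},
\]
where $\Gamma'$ is obtained by deleting $i$ and adding one arrow $j\to l$ for each path $j\to i\to l$, and $m'$ is the restriction of $m$. The hypotheses pass to $(\Gamma',m')$. Indeed,
\[
q_\Gamma(m)-q_{\Gamma'}(m')=m_i^2-m_i\,\mathrm{in}_i-m_i\,\mathrm{out}_i+\mathrm{in}_i\,\mathrm{out}_i=(m_i-\mathrm{in}_i)(m_i-\mathrm{out}_i)=0 .
\]
Let $T'$ be the representation of $\Gamma'$ induced by $T$, and let $T''\subset T'$ be a nonzero subrepresentation. Place at $i$ the sum of the images of the $T''_{ta}$ under the arrows $a$ into $i$. The arrows out of $i$ map this space into $T''$, since $T''$ is stable under the new arrows. We obtain a nonzero subrepresentation of $T$, which must be $T$; so $T''=T'$ and $T'$ is simple.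
\end{proof}

\begin{remark}\label{rem:threefold}
The inequality $2<4$ is where dimension two enters, and smoothness fails in dimension three. Take the $6$-subspace quiver, $\alpha=(2;1,\dots,1)$ and $\sigma=(-3;1,\dots,1)$. Six nonzero pairwise nonparallel vectors are stable and $q(\alpha)=-2$. At the polystable point of type $(1;\{1,2,3\})+(1;\{4,5,6\})$, formula \eqref{eq:subspace} gives two vertices, no loops, and two arrows in each direction. The invariants $x_iy_j$ satisfy one quadratic relation, and the quotient is the singular cone of $2\times2$ matrices of rank at most one.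
\end{remark}

\section{A generic weight gives a del Pezzo surface}\label{sec:delpezzo}

In this section and in Section~\ref{sec:bound}, $\alpha$ is $\sigma$-stable with $q(\alpha)=-1$. Deleting the vertices outside the support of $\alpha$ does not change the moduli spaces, so we assume $\alpha_v>0$ for all $v$; then $\tau\mapsto\chi_\tau$ identifies $\mathbb Z^{Q_0}$ with the character group of $G$.

Since $q(c\beta)=c^2q(\beta)$, the vector $\alpha$ is indivisible, so no $\beta$ with $0\ne\beta\lneq\alpha$ lies in $\mathbb Q\alpha$. Let $\theta=\sigma^+$ be as in Lemma~\ref{lem:perturb}. Then $\theta(\beta)\ne0$ for all these $\beta$, so $\theta$-semistable means $\theta$-stable. Put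
\[
U=R^{\theta\text{-ss}}=R^{\theta\text{-s}},\qquad X=M^\theta_\alpha=U/PG .
\]
Then $U\to X$ is a principal $PG$-bundle, and $X$ is a smooth projective surface with a birational morphism onto $M^\sigma_\alpha$. It is unirational, hence rational by Castelnuovo's theorem, which needs characteristic zero. The gain in passing to $X$ is that its line bundles, and hence all morphisms out of it, can be read off from characters of $G$.

\subsection{Facts on surfaces}
Let $Y$ be a smooth projective rational surface. Then $\operatorname{Pic}Y$ is free of finite rank $\rho(Y)$ and equals the group $N^1(Y)$ of numerical classes. The intersection form has signature $(1,\rho-1)$ (Hodge index theorem). The closed cone $\overline{NE}(Y)$ spanned by curves and the cone $\operatorname{Nef}(Y)$ are dual to each other. A line bundle $D$ is ample if and only if it is positive on $\overline{NE}\setminus0$ (Kleiman), if and only if $D^2>0$ and $D\cdot C>0$ for all curves $C$ (Nakai--Moishezon). If $\rho=1$, then $Y=\mathbb P^2$; if $\rho=2$, then $Y$ is a Hirzebruch surface $\mathbb F_n$. A birational morphism of smooth projective surfaces is a composite of blow-ups of points, as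 many as there are contracted irreducible curves. A \emph{del Pezzo surface} is a smooth projective surface with $-K$ ample, and its \emph{degree} is $K^2$. By their classification it is $\mathbb P^1\times\mathbb P^1$ or a blow-up of $\mathbb P^2$ at $r\le8$ distinct points, no three collinear, and its degree is $10-\rho$.

A line bundle $D$ is \emph{semiample} if some positive multiple is base point free. Then $\bigoplus_{n\geq0}H^0(Y,nD)$ is finitely generated, and its $\operatorname{Proj}$ is a normal projective variety $Y_D$. There is a surjective morphism $\varphi_D\colon Y\to Y_D$ with connected fibers, the \emph{contraction} of $D$, and $mD=\varphi_D^*A$ for some $m>0$ and some ample $A$. It contracts exactly the curves $C$ with $D\cdot C=0$.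

\subsection{Line bundles on $X$}
For a weight $\tau$ let $\mathcal O(U)_\tau$ be the space of regular functions on $U$ with $F(g^{-1}u)=\chi_\tau(g)F(u)$. If $\tau(\alpha)=0$, then $\chi_\tau$ is a character of $PG$, and the trivial line bundle on $U$, linearized by it, descends to a line bundle $L_\tau$ on $X$ with $H^0(X,L_\tau)=\mathcal O(U)_\tau$ and $L_\tau\otimes L_{\tau'}=L_{\tau+\tau'}$.

\begin{lemma}\label{lem:linebundles}
Every line bundle on $X$ is $L_\tau$ for some $\tau$ with $\tau(\alpha)=0$. Moreover $\mathcal O(U)=k[R][1/f]$, where $f\in k[R]$ is a semi-invariant without zeros on $U$, of a weight $w$ with $w(\alpha)=0$.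
\end{lemma}

\begin{proof}
By descent, line bundles on $X$ are $PG$-linearized line bundles on $U$, and $\operatorname{Pic}U=0$ since $U$ is open in an affine space. A linearization of the trivial bundle is a unit $c$ on $PG\times U$ with $c(1,u)=1$ and $c(gg',u)=c(g,g'u)c(g',u)$. By Rosenlicht's theorem, a unit on a product of irreducible varieties is a product of units on the factors: $c(g,u)=\chi(g)\psi(u)$, and we normalize $\chi(1)=1$. Then $c(1,u)=1$ gives $\psi=1$, and the cocycle condition says that $\chi$ is a character of $PG$.

Let $f$ be the product of the equations of the codimension one components of $R\setminus U$, with $f=1$ if there are none. Then $U$ is open in the smooth variety $R_f$ with complement of codimension at least two, so $\mathcal O(U)=k[R][1/f]$. The connected group $G$ preserves each component of $R\setminus U$, so it multiplies each equation by a scalar, and $f$ is a semi-invariant. Its weight vanishes on $\alpha$ because $k^*$ acts trivially on $R$.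
\end{proof}

\begin{lemma}\label{lem:nef}
Every nef line bundle on $X$ is semiample, and the cones $\operatorname{Nef}(X)$ and $\overline{NE}(X)$ are rational polyhedral.
\end{lemma}

\begin{proof}
Choose weights $\tau_1,\dots,\tau_\rho$ such that the $L_{\tau_i}$ form a basis of $\operatorname{Pic}X$, and let $\Lambda$ be the lattice they span. The Cox ring of $X$ for this basis, the sum of the section spaces of all $\bigotimes_i L_{\tau_i}^{a_i}$, is $\bigoplus_{\tau\in\Lambda}\mathcal O(U)_\tau$. We show that it is finitely generated. Invariants of a reductive group on a finitely generated algebra are finitely generated. Apply this first to $SG=\prod_v\operatorname{SL}_{\alpha_v}$ acting on $\mathcal O(U)=k[R][1/f]$: the invariants are $\bigoplus_{\tau}\mathcal O(U)_\tau$, summed over all characters of the torus $G/SG$. Apply it next to the diagonalizable subgroup $\bigcap_{\tau\in\Lambda}\ker\chi_\tau$ of this torus. The characters of the torus that are trivial on this subgroup are exactly those in $\Lambda$, so the invariants are the Cox ring.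

By Hu and Keel \cite{HK}, finite generation of the Cox ring makes $X$ a Mori dream space, and $\operatorname{Nef}(X)$ is generated by finitely many semiample classes. A nef line bundle is a nonnegative rational combination of them, so one of its multiples is a sum of base point free bundles. The dual cone $\overline{NE}(X)$ is rational polyhedral as well.
\end{proof}

The next lemma lets us apply Proposition~\ref{prop:smooth} to the targets of contractions. Sections of $L_\tau$ may have poles along $f=0$, and the point is that they can be cleared uniformly at the cost of changing the weight.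

\begin{lemma}\label{lem:contraction}
Let $D$ be a semiample line bundle on $X$. There is a weight $\sigma_D$ with $U\subset R^{\sigma_D\text{-ss}}$ such that the contraction $\varphi_D\colon X\to X_D$ is the morphism $M^\theta_\alpha\to M^{\sigma_D}_\alpha$ induced by this inclusion.
\end{lemma}

\begin{proof}
Write $D=L_\tau$ and $S_n=H^0(X,nD)=\mathcal O(U)_{n\tau}$. The ring $S=\bigoplus_{n\geq0} S_n$ is finitely generated and $S_0=k$, so it has generators $F_i\in S_{n_i}$ with $n_i>0$. Choose an integer $c\ge0$ with $F_if^{cn_i}\in k[R]$ for all $i$, and put $\sigma_D=\tau+cw$. An element $F\in S_n$ is a combination of monomials $\prod_i F_i^{a_i}$ with $\sum_i a_in_i=n$, so $Ff^{cn}$ is a combination of the polynomials $\prod_i(F_if^{cn_i})^{a_i}$. Thus $F\mapsto Ff^{cn}$ maps $S_n$ to $\operatorname{SI}_{n\sigma_D}$, with inverse given by division by $f^{cn}$. These bijections are multiplicative, so $X_D=\operatorname{Proj}S\cong M^{\sigma_D}_\alpha$. For $u\in U$ some $F\in S_n$ with $n>0$ has $F(u)\ne0$, as $D$ is semiample, and then $(Ff^{cn})(u)\ne0$, so $u$ is $\sigma_D$-semistable. Since $F$ and $Ff^{cn}$ vanish at the same points of $U$, the two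 maps from $U$ to $\operatorname{Proj} S$ agree.
\end{proof}

\subsection{Extremal rays}

\begin{proposition}\label{prop:delpezzo}
$X$ is a del Pezzo surface.
\end{proposition}

\begin{proof}
Let $\rho=\rho(X)$ and let $\mathcal R$ be an extremal ray of the polyhedral cone $\overline{NE}(X)$. The dual face $\Phi=\mathcal R^\perp\cap\operatorname{Nef}(X)$ has dimension $\rho-1$. An integral class $D$ in its relative interior satisfies $D^\perp\cap\overline{NE}(X)=\mathcal R$ and is semiample by Lemma~\ref{lem:nef}. Let $\varphi=\varphi_D$ and $mD=\varphi^*A$. There are three cases, according to the dimension of $X_D$.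

(i) $\dim X_D=2$. Then $D^2>0$, and $\varphi$ is birational because its fibers are connected. It contracts some curve, since otherwise it is finite, $D$ is ample, and $D^\perp\cap\overline{NE}(X)=0$. A contracted curve $C$ has class in $\mathcal R$, and $C^2<0$ by the Hodge index theorem. Two distinct contracted curves would have $C_1\equiv\lambda C_2$ with $\lambda>0$, so $C_1\cdot C_2=\lambda C_2^2<0$, which is impossible for distinct irreducible curves. So exactly one curve $C$ is contracted. By Lemma~\ref{lem:contraction} and Proposition~\ref{prop:smooth}, $X_D$ is smooth. Hence $\varphi$ is the blow-up of one point, and $\mathcal R$ is spanned by the $(-1)$-curve $C$.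

(ii) $\dim X_D=1$. Then $mD\equiv(\deg A)F$ for a fiber $F$, so $D^2=0$, $D\not\equiv0$, and $\mathcal R$ is spanned by $F$, hence by $D$. By the Hodge index theorem, the intersection form is negative semidefinite on $D^\perp$ with radical $\mathbb RD$. Each $L\in\Phi$ has $L\cdot D=0$ and $L^2\ge0$, so $L\in\mathbb RD$. Thus $\rho-1\le1$.

(iii) $\dim X_D=0$. Then $D\equiv0$, $\overline{NE}(X)=\mathcal R$, and $\rho=1$.

If $\rho\ge3$, every extremal ray is spanned by a $(-1)$-curve $C$, which has $-K\cdot C=1$. The finitely many rays span $\overline{NE}(X)$, so $-K$ is ample by Kleiman's criterion. If $\rho=1$, then $X=\mathbb P^2$. If $\rho=2$, then $X=\mathbb F_n$. For $n\ge1$ the section $C_0$ with $C_0^2=-n$ spans an extremal ray. Its self-intersection is negative, which excludes (ii), and $\rho=2$ excludes (iii). By (i), $C_0$ is a $(-1)$-curve and $n=1$. The surfaces $\mathbb P^2$, $\mathbb F_0=\mathbb P^1\times\mathbb P^1$ and $\mathbb F_1=\operatorname{Bl}_1\mathbb P^2$ are del Pezzo.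
\end{proof}

It remains to exclude blow-ups at $5\le r\le8$ points. All contractions of these surfaces are smooth, so a new argument is needed.

\section{At most three special points}\label{sec:special}

Let $\delta$ be $\sigma$-stable with $q(\delta)=0$. Then $M^\sigma_\delta$ is a curve by (K4), hence $\mathbb P^1$. Call a point of it \emph{special} if it is not stable.

\begin{proposition}\label{prop:three}
There are at most three special points.
\end{proposition}

Together with Example~\ref{ex:four}, which has three special points, this proves Theorem~\ref{thm:three}.

\subsection{The numerical idea}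
Lemma~\ref{lem:cycle} describes one special point at a time, and the difficulty is to make different special points interact. As we show below, stable summands at different special points are orthogonal for the Euler form. We need a further representation that is linked to one summand at each special point.

Let $(u,v)=\langle u,v\rangle+\langle v,u\rangle$. In Example~\ref{ex:four} take $x=(1;\{1\})$ and, at the three special points, the summands $e_j=(1;\{1,j\})$, $j=2,3,4$. Formula \eqref{eq:subspace} gives $\langle x,x\rangle=1$, $\langle x,\delta\rangle=2+1-2=1$, $\langle\delta,x\rangle=2+1-4=-1$, $\langle x,e_j\rangle=1+1-1=1$, $\langle e_j,x\rangle=1+1-2=0$, and $\langle e_j,e_l\rangle=1+1-2=0$ for $j\ne l$. With Lemma~\ref{lem:cycle} we obtain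
\begin{equation}\label{eq:gram}
(x,x)=2,\qquad(x,\delta)=(\delta,\delta)=(\delta,e_j)=0,\qquad(e_j,e_l)=2\delta_{jl},\qquad(x,e_j)=1 .
\end{equation}
In general, if $x,\delta,e_1,\dots,e_r$ satisfy \eqref{eq:gram} and $y=ax+c\delta+\sum_j b_je_j$, then
\begin{equation}\label{eq:square}
(y,y)=2a^2+2a\sum_jb_j+2\sum_jb_j^2=2\sum_{j=1}^r\Bigl(b_j+\frac a2\Bigr)^2+\Bigl(2-\frac r2\Bigr)a^2 .
\end{equation}
For $r\le3$ this form is positive semidefinite and vanishes only on multiples of $\delta$. For $r=4$ the last term disappears and a second null vector $2x-\sum_j e_j$ appears. We will construct $x$ in general, realize $x,\delta,e_1,\dots,e_4$ as a basis of the lattice of another quiver without oriented cycles, and show that no such quiver has this form.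

\subsection{The sets of summands are disjoint}
For a special point $p$ let $I_p$ be the set of isomorphism classes of its stable summands. For a finite set $A$ of isomorphism classes let $e_A$ be the sum of their dimension vectors. By Lemma~\ref{lem:cycle}, $e_{I_p}=\delta$.

\begin{lemma}\label{lem:disjoint}
If $p\ne p'$ are special, then $I_p\cap I_{p'}=\emptyset$.
\end{lemma}

\begin{proof}
Suppose not, and put $A=I_p\setminus I_{p'}$, $B=I_{p'}\setminus I_p$. Then $e_A=e_B$ and $A\ne I_p$. If $A$ were empty, then $e_B=0$, so $B$ would be empty and $p=p'$. Lemma~\ref{lem:cycle} gives $q(e_A)>0$, while (K1) gives $q(e_A)=\langle e_A,e_B\rangle\le0$, as $A$ and $B$ are disjoint.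
\end{proof}

\subsection{A universal family over $\mathbb P^1$}
The linking representation will be the space of sections of a family over the whole curve. For this we need a family with pairwise nonisomorphic fibers that all have $\operatorname{End}=k$, so we perturb $\sigma$. Let $\sigma^+$ be as in Lemma~\ref{lem:perturb} for $\gamma=\delta$.

Every $\sigma^+$-semistable $W$ of dimension $\delta$ is $\sigma^+$-stable. Otherwise there is $0\ne W'\subsetneq W$ with $\sigma^+(\dim W')=0$, so $\sigma(\dim W')=0$ and $\dim W'\in\mathbb Q\delta$. Then $W'$ is a subobject of $W$ in $\mathcal C_\sigma$, the point $p=\operatorname{gr}W$ is special, and $\dim W'=e_A$ for some $\emptyset\ne A\subsetneq I_p$. But $q(e_A)>0$, whereas $q$ vanishes on $\mathbb Q\delta$.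

The map $M^{\sigma^+}_\delta\to M^\sigma_\delta$ is a birational morphism of normal projective curves, hence an isomorphism; we identify both with $\mathbb P^1$. So $\pi^+\colon R_\delta^{\sigma^+\text{-s}}\to\mathbb P^1$ is a principal $PG_\delta$-bundle. The obstruction to lifting it along the central extension $1\to\mathbb G_m\to G_\delta\to PG_\delta\to1$ lies in $H^2_{\mathrm{et}}(\mathbb P^1,\mathbb G_m)=0$. Let $P\to\mathbb P^1$ be a principal $G_\delta$-bundle with $P/\mathbb G_m=R_\delta^{\sigma^+\text{-s}}$. The associated vector bundles $\mathcal U_v=P\times^{G_\delta}k^{\delta_v}$ carry bundle maps $\varphi_a\colon\mathcal U_{ta}\to\mathcal U_{ha}$, given over a point of $P$ with image $V$ by $V_a$. The fiber $V_t$ of $\mathcal U=(\mathcal U_v,\varphi_a)$ at $t\in\mathbb P^1$ is the $\sigma^+$-stable representation with class $t$. It is $\sigma$-semistable, and $\operatorname{gr}V_t$ is the point $t$ of $M^\sigma_\delta$. By (K1) and $\langle\delta,\delta\rangle=0$,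
\begin{equation}\label{eq:homs}
\operatorname{Hom}(V_s,V_t)=\operatorname{Ext}^1(V_s,V_t)=0\ \ (s\ne t),\qquad\operatorname{End}V_t=k,\qquad\dim\operatorname{Ext}^1(V_t,V_t)=1 .
\end{equation}

The family moves to first order at every point. Fix $t$, a local parameter $z$ at $t$, and trivializations of the $\mathcal U_v$ near $t$, and write $\varphi_a\equiv\varphi_a^0+z\varphi_a^1\pmod{z^2}$, so that $V_t=(\varphi^0_a)$. The matrices $\varphi_a$ define a local section of $\pi^+$. Hence the differential of $\pi^+$ sends the tangent vector $(\varphi^1_a)$ to $\partial/\partial z\ne0$, while it kills the tangent space $\operatorname{im}d_{V_t,V_t}$ of the orbit. So the Kodaira--Spencer class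
\begin{equation}\label{eq:KS}
\xi_t=[(\varphi_a^1)_a]\in\operatorname{Ext}^1(V_t,V_t)\quad\text{is nonzero.}
\end{equation}
We will use \eqref{eq:KS} through the following remark on determinants.

\begin{lemma}\label{lem:order}
Let $d$ be a square matrix over the local ring of a smooth curve at a point with parameter $z$, and $d\equiv d_0+zd_1\pmod{z^2}$ with constant matrices $d_0,d_1$. If $\ker d_0=ku$ is a line and $d_1u\notin\operatorname{im}d_0$, then $\det d$ vanishes to order exactly one.
\end{lemma}

\begin{proof}
Choose constant bases in which $d_0=\operatorname{diag}(1,\dots,1,0)$. The last row and the last column of $d$ are divisible by $z$. A term of the determinant that avoids the corner entry contains one entry of each, so it is divisible by $z^2$. Hence $\det d\equiv z\,(d_1)_{nn}\pmod{z^2}$, and $(d_1)_{nn}$ is the image of $d_1u$ in $\operatorname{coker}d_0$.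
\end{proof}

\subsection{Resolution of the diagonal}
To compute homomorphisms between spaces of sections of $\mathcal U$, we let \eqref{eq:std} vary in both arguments. On $\mathbb P^1\times\mathbb P^1$ consider
\[
d\colon\ \mathcal K^0=\bigoplus_v\mathcal U_v^*\boxtimes\mathcal U_v\ \longrightarrow\ \mathcal K^1=\bigoplus_a\mathcal U_{ta}^*\boxtimes\mathcal U_{ha},
\]
whose value at $(s,t)$ is $d_{V_s,V_t}$. The ranks are equal since $q(\delta)=0$. Let $\iota\colon\Delta\to\mathbb P^1\times\mathbb P^1$ be the inclusion of the diagonal.

\begin{lemma}\label{lem:diagonal}
There is an exact sequence $0\to\mathcal K^0\xrightarrow{d}\mathcal K^1\to\iota_*\mathcal L\to0$ with $\mathcal L$ a line bundle of degree $2$ on $\Delta\cong\mathbb P^1$.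
\end{lemma}

\begin{proof}
By \eqref{eq:homs}, $d$ is an isomorphism off $\Delta$ and has corank one on $\Delta$. So $\det d$ has divisor $m\Delta$ with $m\ge1$. Restrict to the curve $\{t\}\times\mathbb P^1$, which is transverse to $\Delta$. Near $(t,t)$ we have $d(f)=(f_{ha}\varphi^0_a-\varphi_af_{ta})_a$. So $d_0=d_{V_t,V_t}$ has kernel spanned by the identity, and $d_1(\mathrm{id})=-(\varphi_a^1)_a\notin\operatorname{im}d_0$ by \eqref{eq:KS}. Lemma~\ref{lem:order} gives $m=1$, and $\det\mathcal K^1\otimes(\det\mathcal K^0)^{-1}\cong\mathcal O(\Delta)=\mathcal O(1,1)$.

At a point of $\Delta$, where $d$ has corank one, row and column operations over the local ring bring $d$ to $\operatorname{diag}(1,\dots,1,g)$. Here $g$ is a unit times $\det d$, so a local equation of $\Delta$. Hence $d$ is injective with cokernel $\iota_*\mathcal L$ for a line bundle $\mathcal L$. The kernel of $d|_\Delta$ is a line subbundle of $\mathcal K^0|_\Delta=\bigoplus_v\mathcal U_v^*\otimes\mathcal U_v$ containing the nowhere vanishing section $\mathrm{id}$, so it is trivial. From $0\to\mathcal O\to\mathcal K^0|_\Delta\to\mathcal K^1|_\Delta\to\mathcal L\to0$ we get $\deg\mathcal L=\deg\mathcal O(1,1)|_\Delta=2$.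
\end{proof}

\subsection{The representations $X_n$}
A representation $Y$ is \emph{exceptional} if $\operatorname{End}Y=k$ and $\operatorname{Ext}^1(Y,Y)=0$. A sequence $(Y_1,\dots,Y_r)$ of exceptional representations is an \emph{exceptional sequence} if $\operatorname{Hom}(Y_j,Y_i)=\operatorname{Ext}^1(Y_j,Y_i)=0$ for $j>i$.

Call $n$ \emph{large} if $H^1(\mathbb P^1,\mathcal U_v(n))=0$ for all $v$; this holds for $n\gg0$. For large $n$ let $X_n$ be the representation of $Q$ with spaces $H^0(\mathcal U_v(n))$ and maps $H^0(\varphi_a(n))$. Serre duality on $\mathbb P^1$ gives
\begin{equation}\label{eq:serre}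
H^1(\mathcal U_v^*(-n-2))=(X_{n,v})^*,\qquad H^0(\mathcal U_v^*(-n-2))=H^1(\mathcal U_v(n))^*=0,
\end{equation}
and it is functorial: $H^1(\varphi_a^*(-n-2))$ is the transpose of $H^0(\varphi_a(n))$.

\begin{lemma}\label{lem:Xn}
For large $n,n'$,
\[
\operatorname{Hom}(X_n,X_{n'})\cong H^0(\mathbb P^1,\mathcal O(n'-n)),\qquad\operatorname{Ext}^1(X_n,X_{n'})\cong H^1(\mathbb P^1,\mathcal O(n'-n)).
\]
\end{lemma}

\begin{proof}
Let $\mathcal F=\mathcal U_v^*(-n-2)\boxtimes\mathcal U_w(n')$. The first factor has only $H^1$ by \eqref{eq:serre}, and the second has only $H^0$. By the K\"unneth formula $H^0(\mathcal F)=H^2(\mathcal F)=0$ and $H^1(\mathcal F)=(X_{n,v})^*\otimes X_{n',w}=\operatorname{Hom}(X_{n,v},X_{n',w})$. Under this identification $H^1(\varphi_a^*(-n-2))\otimes1$ is precomposition with the map of $X_n$ along $a$, and $1\otimes H^0(\varphi_a(n'))$ is postcomposition with the map of $X_{n'}$. So if we twist the sequence of Lemma~\ref{lem:diagonal} by $\mathcal O(-n-2)\boxtimes\mathcal O(n')$, the map induced by $d$ on $H^1$ is $d_{X_n,X_{n'}}$. The last term becomes a line bundle of degree $2-n-2+n'=n'-n$ on $\Delta$. By the vanishing of $H^0$ and $H^2$,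 the long exact sequence identifies its $H^0$ and $H^1$ with the kernel and cokernel of $d_{X_n,X_{n'}}$.
\end{proof}

Fix $n$ with $n$ and $n+1$ large, and put $x=\dim X_n$. Taking $n'-n=0$ and $-1$ in Lemma~\ref{lem:Xn} shows that $(X_n,X_{n+1})$ is an exceptional sequence. The sequence $0\to\mathcal U(n)\to\mathcal U(n+1)\to\mathcal U(n+1)|_t\to0$ gives $0\to X_n\to X_{n+1}\to V_t\to0$, so $\dim X_{n+1}=x+\delta$. From $\langle x,x\rangle=1$, $\langle x,x+\delta\rangle=2$ and $\langle x+\delta,x\rangle=0$ we get
\begin{equation}\label{eq:xdelta}
\langle x,\delta\rangle=1,\qquad\langle\delta,x\rangle=-1 .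
\end{equation}

\subsection{One summand at each special point}
Let $p\in\mathbb P^1$ be special. Any element of $I_p$ is exceptional, but to have no maps into the family we must choose a quotient. Let $\pi_p\colon V_p\to E_p$ be a simple quotient of $V_p$ in $\mathcal C_\sigma$, with kernel $K_p$, and let $e_p=\dim E_p$. By Lemma~\ref{lem:cycle}, $V_p$ has at least two composition factors, each of multiplicity one. So $K_p\ne0$ and $E_p$ is not a composition factor of $K_p$. For $t\ne p$, $E_p$ is not a composition factor of $V_t$ either: if $t$ is special this is Lemma~\ref{lem:disjoint}, and otherwise $V_t$ is simple in $\mathcal C_\sigma$ of dimension $\delta\neq e_p$.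

\begin{lemma}\label{lem:Ep}
Let $p\neq p'$ be special points.
\begin{enumerate}
\item[(a)] $\operatorname{Hom}(E_p,X_i)=\operatorname{Ext}^1(E_p,X_i)=0$ for $i=n,n+1$.
\item[(b)] $\operatorname{Hom}(E_p,E_{p'})=\operatorname{Ext}^1(E_p,E_{p'})=0$.
\item[(c)] $\langle x,e_p\rangle=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $E=E_p$, $K=K_p$, $e=e_p$. In an abelian category of finite length, a nonzero map from or to a simple object makes it a composition factor of the other object.

(a) We claim that $\operatorname{Hom}(E,V_t)=0$ for all $t$. For $t\ne p$ this holds since $E$ is not a composition factor of $V_t$. Let $E\to V_p$ be nonzero, hence injective, and compose it with $\pi_p$. If the composite is nonzero, it is an isomorphism and $V_p\cong E\oplus K$, contradicting $\operatorname{End}V_p=k$. If it is zero, $E$ embeds in $K$, which is excluded. Since $\langle e,\delta\rangle=0$, also $\operatorname{Ext}^1(E,V_t)=0$. So the bundle map $\bigoplus_vE_v^*\otimes\mathcal U_v\to\bigoplus_aE_{ta}^*\otimes\mathcal U_{ha}$ with values $d_{E,V_t}$ is an isomorphism. Twisting by $\mathcal O(i)$ and taking $H^0$ shows that $d_{E,X_i}$ is an isomorphism.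

(b) By Lemma~\ref{lem:disjoint}, $E$ is isomorphic to no $E'\in I_{p'}$. So $\operatorname{Hom}(E,E')=0$ and $\langle e,\dim E'\rangle\le0$. These numbers sum to $\langle e,\delta\rangle=0$, so each vanishes, and $\operatorname{Ext}^1(E,E')=0$.

(c) Consider the bundle map $d^E\colon\bigoplus_v\mathcal U_v^*\otimes E_v\to\bigoplus_a\mathcal U_{ta}^*\otimes E_{ha}$ with values $d_{V_t,E}$. The ranks are equal since $\langle\delta,e\rangle=0$. For $t\ne p$ we have $\operatorname{Hom}(V_t,E)=0$, so $d^E$ is an isomorphism there. At $p$, every map $V_p\to E$ vanishes on $K$, so $\operatorname{Hom}(V_p,E)=k\pi_p$ and $\dim\operatorname{Ext}^1(V_p,E)=1$. Near $p$ we have $d^E(f)=(f_{ha}\varphi_a-E_af_{ta})_a$, so $d_1(\pi_p)=((\pi_p)_{ha}\varphi_a^1)_a$. Its class in $\operatorname{Ext}^1(V_p,E)$ is the image of $\xi_p$ under the map $\operatorname{Ext}^1(V_p,V_p)\to\operatorname{Ext}^1(V_p,E)$ induced by $\pi_p$. This map is a surjection of one-dimensional spaces, hence an isomorphism, and $\xi_p\ne0$. By Lemma~\ref{lem:order}, $\det d^E$ has a simple zero at $p$. So $d^E$ is injective as a map of sheaves, and its cokernel is the skyscraper sheaf $k_p$ of length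 one. Twist by $\mathcal O(-n-2)$. By \eqref{eq:serre} both bundles have $H^0=0$, and the map on $H^1$ is $d_{X_n,E}$. The long exact sequence gives $\operatorname{Hom}(X_n,E)=H^0(k_p)=k$ and $\operatorname{Ext}^1(X_n,E)=H^1(k_p)=0$.
\end{proof}

\subsection{The lattice argument}

\begin{lemma}\label{lem:radical}
Let $\Gamma$ be a connected quiver without loops whose form $(\ ,\ )$ on $\mathbb Z^{\Gamma_0}$ is positive semidefinite. Then the radical of the form has rank at most one.
\end{lemma}

\begin{proof}
Let $\varepsilon_i$ be the standard basis, so $(\varepsilon_i,\varepsilon_j)\le0$ for $i\ne j$, with strict inequality for neighbors. For a semidefinite form the radical is the set of null vectors. Let $y=\sum_i y_i\varepsilon_i$ be in the radical and $|y|=\sum_i|y_i|\varepsilon_i$. Then $0\le(|y|,|y|)\le(y,y)=0$, so $|y|$ is in the radical. If $y_i=0$, then $0=(|y|,\varepsilon_i)=\sum_{j\ne i}|y_j|(\varepsilon_j,\varepsilon_i)$ forces $y_j=0$ at all neighbors $j$ of $i$, and $y=0$ by connectedness. Two independent radical vectors would have a nonzero integral combination with a vanishing coordinate.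
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:three}]
Suppose $p_1,\dots,p_4$ are distinct special points, and put $E_j=E_{p_j}$. By Lemmas~\ref{lem:cycle}, \ref{lem:Xn} and \ref{lem:Ep},
\[
(X_n,X_{n+1},E_1,E_2,E_3,E_4)
\]
is an exceptional sequence in $\operatorname{rep}Q$. We use the following theorem of Crawley-Boevey \cite{CB}, for which $Q$ must have no oriented cycles. The smallest full subcategory $\mathcal C$ of $\operatorname{rep}Q$ that contains an exceptional sequence of length $r$ and is closed under extensions, kernels of epimorphisms and cokernels of monomorphisms is equivalent to $\operatorname{rep}Q'$, where $Q'$ is a quiver without oriented cycles with $r$ vertices; the inclusion of $\mathcal C$ is exact and preserves $\operatorname{Hom}$ and $\operatorname{Ext}^1$.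

Let $y_1,\dots,y_6\in L=\mathbb Z^{Q'_0}\cong\mathbb Z^6$ be the dimension vectors of the six objects as representations of $Q'$. The numbers $\langle y_i,y_j\rangle_{Q'}$ equal the corresponding values of the Euler form of $Q$, and they form a triangular matrix with ones on the diagonal. The Euler form of $Q'$ also has such a matrix $\mathcal E$ in the standard basis, if the vertices are ordered so that arrows increase. If $P$ is the integer matrix with rows $y_i$, then $\det(P\mathcal EP^{T})=1=\det\mathcal E$, so $\det P=\pm1$ and the $y_i$ form a basis of $L$. Write $x=y_1$, $\delta=y_2-y_1$, $e_j=y_{j+2}$ for the modified basis. It satisfies \eqref{eq:gram}: $(x,\delta)=0$ by \eqref{eq:xdelta}, $(\delta,e_j)=0$ by Lemma~\ref{lem:cycle}, and the values $(e_j,e_l)$ and $(x,e_j)=1+0$ come from Lemma~\ref{lem:Ep}.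

By \eqref{eq:square} with $r=4$, the form on $L$ is positive semidefinite, and its radical $L_0$ has rank two, spanned over $\mathbb Q$ by $\delta$ and $2x-\sum_j e_j$. The lattice $L$ is the orthogonal sum of the lattices of the connected components of $Q'$, and $L_0$ is the sum of their radicals. By Lemma~\ref{lem:radical}, $Q'$ has at least two components. Each component is nonzero modulo its radical, since $(\varepsilon_i,\varepsilon_i)=2$. So $L/L_0=L_1\perp L_2$ with nonzero positive definite lattices $L_1,L_2$ in which all norms $(y,y)=2q(y)$ are even. A vector of norm $2$ in $L_1\perp L_2$ lies in $L_1$ or in $L_2$, because its two components have even nonnegative norms with sum $2$. The images of $x$ and of the $e_j$ have norm $2$, and $(x,e_j)\ne0$, so all five lie in the same $L_i$. They generate $L/L_0$, as $\delta\in L_0$. So the other summand is zero, a contradiction.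
\end{proof}

\section{Fibrations and the bound on the Picard number}\label{sec:bound}

We return to the setting of Section~\ref{sec:delpezzo}. Let $\sigma_0$ be a weight with $U\subset R^{\sigma_0\text{-ss}}$ and $\dim M^{\sigma_0}_\alpha=1$, and let $\pi\colon X\to M^{\sigma_0}_\alpha=\mathbb P^1$ be the induced morphism. By Proposition~\ref{prop:reduction}(a), the points of $M^{\sigma_0}_\alpha$ are the $V\oplus\bigoplus_i S_i^{m_i}$ with fixed $S_i$, $m_i$ and $V\in M^{\sigma_0}_\delta$. Call such a point \emph{special} if $V$ is; there are at most three.

We want to compare the fibers of $\pi$. Let $F_p$ be the reduced fiber of $R^{\sigma_0\text{-ss}}\to M^{\sigma_0}_\alpha$ over $p$, so that $U\cap F_p$ is the preimage of $\pi^{-1}(p)$ in $U$. Proposition~\ref{prop:luna}(b) describes $F_p$ by local data. The difficulty is that $U$ is defined by semi-invariants on all of $R$. The next lemma shows that $U\cap F_p$ can be found inside $F_p$.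

\begin{lemma}\label{lem:intrinsic}
A point $u\in F_p$ lies in $U$ if and only if $t(u)\ne0$ for some semi-invariant $t\in k[F_p]$ of weight $n\theta$ with $n>0$.
\end{lemma}

\begin{proof}
If $u\in U$, restrict an element of $\operatorname{SI}_{n\theta}$ that does not vanish at $u$. Conversely, let $t$ be given. Choose $h\in\operatorname{SI}_{b\sigma_0}$, $b>0$, that does not vanish at the polystable point over $p$. By (K2), $F_p$ is a closed subvariety of the affine variety $R_h$. Since $G$ is reductive and $\operatorname{char}k=0$, the surjection $k[R_h]\to k[F_p]$ is surjective on semi-invariants of each weight. So $t$ extends to $s/h^l$ with $l\ge0$ and $s\in\operatorname{SI}_\mu$, $\mu=n\theta+lb\sigma_0$, and $s(u)\neq0$ shows that $u$ is $\mu$-semistable.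

It remains to see that $R^{\mu\text{-ss}}=U$. This is where $U\subset R^{\sigma_0\text{-ss}}$ is used: a point of $U$ is $\theta$-stable and $\sigma_0$-semistable, so $\mu<0$ on its proper nonzero subrepresentations, and it is $\mu$-stable. Hence the image of $U$ in $M^\mu_\alpha$ is open by (K3). It is also the image of the complete variety $X$, so it is closed, and it is all of the irreducible variety $M^\mu_\alpha$. Every fiber of $R^{\mu\text{-ss}}\to M^\mu_\alpha$ therefore contains a $\mu$-stable point of $U$ and equals its orbit.
\end{proof}

\begin{lemma}\label{lem:components}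
All fibers of $\pi$ over nonspecial points have the same number of irreducible components.
\end{lemma}

\begin{proof}
Let $W$ be the polystable representation over $p$, with $H$ and $N$ as in Section~\ref{sec:local}, and let $Z=\operatorname{Null}(N)_{\mathrm{red}}$. By Proposition~\ref{prop:luna}(b), $F_p=G\times^HZ$. A semi-invariant $t$ of weight $n\theta$ on $G\times^HZ$ satisfies $t[g,z]=\chi_{n\theta}(g)^{-1}t[1,z]$. So restriction to $Z$ is a bijection onto the $H$-semi-invariants on $Z$ for the character $\chi_{n\theta}|_H$, and this formula gives the inverse. Let $Z^{ss}\subset Z$ be the set where one of these, for some $n>0$, does not vanish. By Lemma~\ref{lem:intrinsic}, $U\cap F_p=G\times^HZ^{ss}$.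

Under an open surjective map with irreducible fibers, the preimage of an irreducible closed set is irreducible, so irreducible components correspond. This applies to principal bundles with connected group and their restrictions to closed subsets, hence to
\[
U\cap F_p\to\pi^{-1}(p),\qquad G\times Z^{ss}\to G\times^HZ^{ss},\qquad G\times Z^{ss}\to Z^{ss},
\]
with groups $PG$, $H$ and $G$. So $\pi^{-1}(p)$ and $Z^{ss}$ have the same number of components.

Now let $p$ be nonspecial, $W=V\oplus\bigoplus_i S_i^{m_i}$ with $V$ stable of dimension $\delta$. Then $V\not\cong S_i$, since $q(\delta)=0$ and $q(\dim S_i)=1$. So $H=k^*\times\prod_i\operatorname{GL}_{m_i}$. By \eqref{eq:arrows} the local quiver, hence the $H$-module $N$, is determined by the Euler form on $\delta$ and the $\dim S_i$. An element $(g_0,(g_i))\in H$ acts on $W_v$ with determinant $g_0^{\delta_v}\prod_i\det(g_i)^{\dim S_{i,v}}$, so $\chi_\theta|_H=g_0^{\theta(\delta)}\prod_i\det(g_i)^{\theta(\dim S_i)}$. None of this depends on $p$, so neither does $Z^{ss}$.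
\end{proof}

In Example~\ref{ex:five}, at a nonspecial point $V\oplus S$, formula \eqref{eq:subspace} gives one loop at $V$ and two arrows from $S$ to $V$. The loop coordinate generates the invariants, so $Z=k^2$. The character is $g_0^{-2}g_1^{2}$, for which the quadratic forms on $Z$ are semi-invariant, so $Z^{ss}=k^2\setminus0$, and $Z^{ss}/H=\mathbb P^1$ is the position of the fifth point.

\begin{proposition}\label{prop:rho}
$\rho(X)\le5$.
\end{proposition}

\begin{proof}
Suppose $\rho(X)\ge6$. By Proposition~\ref{prop:delpezzo}, $X$ is the blow-up of $\mathbb P^2$ at $r\ge5$ distinct points $y_1,\dots,y_r$, no three collinear. Let $\ell$ be the pullback of a line and $C_j$ the exceptional curves. The bundle $D=\ell-C_1$ is base point free, and it defines the projection $\pi\colon X\to\mathbb P^1$ from $y_1$. Its fibers are connected and $D=\pi^*\mathcal O(1)$, so $\pi$ is the contraction of $D$. The fiber over a line through $y_1$ is its strict transform, which is irreducible, unless the line contains some $y_j$ with $j\ge2$; then the fiber is $C_j+(\ell-C_1-C_j)$. The $r-1\ge4$ lines $y_1y_j$ are distinct since no three points are collinear. By Lemma~\ref{lem:contraction},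 $\pi$ is the map $X\to M^{\sigma_0}_\alpha$ with $\sigma_0=\sigma_D$. All but finitely many fibers are irreducible, so by Lemma~\ref{lem:components} all fibers over nonspecial points are irreducible. Hence there are at least four special points, contradicting Proposition~\ref{prop:three}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
By Proposition~\ref{prop:reduction}(b) we may assume that $\alpha$ is $\sigma$-stable with $q(\alpha)=-1$, as $\mathbb P^2$ and $\mathbb P^1\times\mathbb P^1$ are del Pezzo surfaces of degrees $9$ and $8$. Let $Y=M^\sigma_\alpha$, which is smooth by Proposition~\ref{prop:smooth}. The birational morphism $g\colon X\to Y$ is a composite of blow-ups of points. So $g^*(-K_Y)=-K_X+\mathcal E$ with $\mathcal E\ge0$ supported on contracted curves, $K_Y^2\ge K_X^2>0$, and $\rho(Y)\le\rho(X)\le5$. For an irreducible curve $C\subset Y$ with strict transform $C'$ we have $-K_Y\cdot C=-K_X\cdot C'+\mathcal E\cdot C'>0$, because $-K_X$ is ample and $C'$ is not a component of $\mathcal E$. By the Nakai--Moishezon criterion $Y$ is del Pezzo, of degree $10-\rho(Y)\ge5$. The classification gives the list.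
\end{proof}

\section{All six surfaces occur}\label{sec:six}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Take $\alpha$, $U$ and $X$ as in Example~\ref{ex:five}, and start Section~\ref{sec:delpezzo} from the weight $(-5;2,2,2,2,2)$. Its semistable and stable points coincide, so the inclusions of Lemma~\ref{lem:perturb} are equalities, and $U$, $X$ are the objects of Section~\ref{sec:delpezzo}. The complement of $U$ in $R$ is the union of the loci $v_i=0$ and the loci where three vectors form a $2\times3$ matrix of rank at most one. All have codimension two. Hence $\mathcal O(U)=k[R]$, and units on $U$ are constant. By Lemma~\ref{lem:linebundles}, $\tau\mapsto L_\tau$ maps $\{\tau\in\mathbb Z^6:\tau(\alpha)=0\}\cong\mathbb Z^5$ onto $\operatorname{Pic}X$. It is injective, because a trivialization of $L_\tau$ is a unit of weight $\tau$, and a nonzero constant has weight $0$. So $\rho(X)=5$, and part (a) gives $X\cong\operatorname{Bl}_4\mathbb P^2$.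

Let $Y$ be one of the other five surfaces. There is a birational morphism $g\colon X\to Y$. For $\operatorname{Bl}_n\mathbb P^2$ with $n\le3$, blow down exceptional curves. For $\mathbb P^1\times\mathbb P^1$, pass to $\operatorname{Bl}_2\mathbb P^2$ and contract the strict transform of the line through the two points. For $A$ ample on $Y$, the bundle $D=g^*A$ is semiample with $H^0(X,nD)=H^0(Y,nA)$, so $X_D=Y$. By Lemma~\ref{lem:contraction}, $Y\cong M^{\sigma_D}_\alpha$ for the same quiver and dimension vector.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CB} W. Crawley-Boevey, \emph{Exceptional sequences of representations of quivers}, CMS Conf. Proc. 14, 1993.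

\bibitem{Fei} Jiarui Fei, \emph{Moduli of Representations I. Projections from Quivers}, arXiv:1011.6106 (2010).

\bibitem{HK} Hu and Keel, \emph{Mori dream spaces and GIT}, 2000.

\end{thebibliography}
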